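\title{Universality for Planar Point Configurations Tested by a Bounded Number of Extra Points}

\begin{abstract}
For a finite planar point configuration $P$ and an integer $k\ge 0$, let $[P]_k$ be the set of configurations $Q$ such that every chirotope obtained by adding $k$ points to $P$ can also be obtained by adding $k$ points to $Q$. The set $[P]_0$ is the realization space of the chirotope of $P$. We prove a conjecture from the work of Goaoc and Padrol: for every $k$ and every nonempty primary basic semialgebraic set $S$ there is a configuration $P$ such that $[P]_k$, modulo direct affine maps, is stably equivalent to $S$. For $k\ge1$ the set is rationally equivalent to the product of $S$ with an open triangle. The proof hides the coordinates of $S$ in a randomly masked arithmetic circuit, and confines the line at infinity to a small triangle in which no test by $k$ points changes its outcome.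
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Chirotopes and their extensions}
A \emph{configuration} is a family $P=(P_x)_{x\in X}\in(\mathbb R^2)^X$ of points of the plane indexed by a finite set $X$ of labels; points with different labels may coincide. Write $\widehat P_x=(P_x,1)\in\mathbb R^3$. The \emph{chirotope} of $P$ is the map
\[
\chi_P\colon X^3\to\{-,0,+\},\qquad \chi_P(x,x',x'')=\operatorname{sign}\det(\widehat P_x,\widehat P_{x'},\widehat P_{x''}),
\]
which records for each triple whether it turns left, turns right, or is collinear. A configuration on a label set $X'\supset X$ \emph{extends} $P$ if its restriction to $X$ is $P$, and a chirotope on $X'$ is \emph{realizable on top of $P$} if it is the chirotope of an extension of $P$. Its \emph{size} is $|X'|$. For $k\ge0$ let $[P]_k$ be the set of all $Q\in(\mathbb R^2)^X$ such that every chirotope of size $|X|+k$ that is realizable on top of $P$ is realizable on top of $Q$. We always label the new points $1,\dots,k$.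

The set $[P]_0$ is the realization space $\{Q:\chi_Q=\chi_P\}$. Adding an arbitrary further point to an extension of $P$ and restricting afterwards shows that
\[
[P]_0\supset[P]_1\supset[P]_2\supset\cdots\ni P .
\]
Extra points measure more than orientations. One extra point can be placed at the intersection of two lines spanned by $P$, a second one at the intersection of a line through the first with another line, and so on; the position of these points relative to the lines of $P$ reveals signs of polynomials in the coordinates of $P$ that the chirotope does not record. So $[P]_k$ is the part of the realization space that passes all tests with $k$ extra points that $P$ passes.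

The sets $[P]_k$ are invariant under direct (orientation-preserving) invertible affine maps, and we divide by this action as one does for realization spaces in Mn\"ev's universality theorem. Let $P$ be full-dimensional, and let $a,b,c\in X$ be labels with $P_a,P_b,P_c$ affinely independent. The \emph{normalized set} is
\[
[P]_k^{abc}=\{Q\in[P]_k:\ Q_a=P_a,\ Q_b=P_b,\ Q_c=P_c\}.
\]
Every $Q\in[P]_k$ has $\chi_Q(a,b,c)=\chi_P(a,b,c)\ne0$, so exactly one direct affine map carries $Q$ into the normalized set.

\subsection*{Stable equivalence}
A \emph{primary basic semialgebraic set} is a set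
\[
S=\{x\in\mathbb R^\nu:\ f_i(x)=0\ \text{for all } i,\ \ g_j(x)>0\ \text{for all } j\}
\]
given by finitely many polynomials $f_i,g_j\in\mathbb Z[x_1,\dots,x_\nu]$. Normalized realization spaces are examples when the three fixed points are integral: a chirotope prescribes equations and strict inequalities. We use stable equivalence as in Richter-Gebert's treatment of Mn\"ev's theorem. It is the equivalence relation on semialgebraic sets generated by two kinds of maps.
\begin{itemize}
\item A \emph{rational equivalence} is a homeomorphism $f$ such that $f$ and $f^{-1}$ are given by rational functions.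
\item A \emph{stable projection} is the restriction of a coordinate projection $\mathbb R^{n+m}\to\mathbb R^n$ to a set $W=\{(\xi,\xi'):\xi\in V,\ \ell_i(\xi)(\xi')>0,\ \ell'_j(\xi)(\xi')=0\}$ whose image is $V$, where $\ell_i(\xi)$ and $\ell'_j(\xi)$ are finitely many affine functionals in $\xi'$ whose coefficients are polynomials in $\xi$.
\end{itemize}

\subsection*{The result}
The following conjecture is posed in the work of Goaoc and Padrol~\cite{GP}.
\begin{quote}
\emph{For every integer $k\ge0$ and every nonempty primary basic semialgebraic set $S$ there is a finite planar configuration $P$ such that $[P]_k$, modulo direct affine maps, is stably equivalent to $S$.}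
\end{quote}
For $k=0$ this is a statement about realization spaces. For $k\geq 1$ there is a reason to doubt it: if the coordinates of a point of $S$ are stored in the configuration, the tests may compare them, and then $[P]_k$ corresponds only to a piece of $S$. The reason to believe it is the order of the quantifiers: $k$ is fixed first, and $P$ may be much larger than $k$. We prove the conjecture in the following form. Let $\Delta=\{(u,v):u>0,\ v>0,\ 1-u-v>0\}$.

\begin{theorem}\label{thm:main}
Let $S\subset\mathbb R^\nu$ be a nonempty primary basic semialgebraic set and let $k\ge1$. There are a finite configuration $P\in(\mathbb R^2)^X$ and labels $a,b,c\in X$ with $P_a,P_b,P_c$ affinely independent such that the following hold.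
\begin{enumerate}
\item[(1)] The set $[P]_k^{abc}$ is rationally equivalent to $S\times\Delta$, hence stably equivalent to $S$. Moreover, all $Q\in[P]_k$ have exactly the same realizable chirotopes of size $|X|+k$ on top of them.
\item[(2)] The set $[P]_0^{abc}$ is rationally equivalent to a set of triples $(y,u,v)$ defined by $y\in S^\sharp$ and finitely many strict inequalities that are affine in $(u,v)$ with coefficients polynomial in $y$. This set projects onto $S^\sharp$, and $S^\sharp$ is rationally equivalent to $S$. Hence $[P]_0^{abc}$ is stably equivalent to $S$.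
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds for every integer $k\ge0$ and every nonempty primary basic semialgebraic set $S$.
\end{corollary}

\begin{proof}
For $k\ge1$ use part (1). For $k=0$ use part (2) for the configuration constructed for $k=1$.
\end{proof}

The set $S$ must be nonempty because $P\in[P]_k$.

\begin{remark}[Coinciding points]\label{rem:coincide}
In a full-dimensional configuration, $P_x=P_{x'}$ holds if and only if $\chi_P(x,x',x'')=0$ for all $x''$, because a line through two distinct points misses one of $P_a,P_b,P_c$. So all $Q$ with $\chi_Q=\chi_P$ have the same coincidences. Let $X'\subset X$ contain $a,b,c$ and exactly one label for each point. Chirotopes realizable on top of $Q$ and on top of $Q|_{X'}$ correspond to each other by restriction and by duplication of labels, so $Q\mapsto Q|_{X'}$ is a bijection $[P]_k^{abc}\to[P|_{X'}]_k^{abc}$ with linear inverse. Hence one may ask in Theorem~\ref{thm:main} that the points of $P$ be distinct.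
\end{remark}

Section~\ref{sec:infinity} separates the projective part of a configuration from the line at infinity, works out the case of four points and $k=1$, and describes the plan of the proof.

\section{The line at infinity}\label{sec:infinity}

We write $\det(\zeta,\zeta',\zeta'')$ or $[\zeta,\zeta',\zeta'']$ for the determinant of three vectors of $\mathbb R^3$, and $e_1,e_2,e_3$ for the standard basis. A linear functional on $\mathbb R^3$ is written $\varphi=(\varphi_1,\varphi_2,\varphi_3)$, and a point $\varphi=(u,v)\in\mathbb R^2$ is identified with the functional $(u,v,1)$.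

\subsection*{Vectors and functionals}
Let $p=(p_x)_{x\in X}$ be a finite family of vectors of $\mathbb R^3$, and let $\chi_p(x,x',x'')=\operatorname{sign}[p_x,p_{x'},p_{x''}]$. A functional $\varphi$ is \emph{positive on $p$} if $\varphi(p_x)>0$ for all $x$. Scaling the vectors into the affine plane $\{\varphi=1\}$ then gives a planar configuration whose line at infinity is $\{\varphi=0\}$. To normalize it, suppose that $p_a,p_b,p_c$ is a basis, and fix points $\bar P_a,\bar P_b,\bar P_c\in\mathbb R^2$ whose orientation is $\chi_p(a,b,c)$. Let $B_\varphi$ be the linear map with $B_\varphi p_x=\varphi(p_x)(\bar P_x,1)$ for $x=a,b,c$.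

\begin{lemma}\label{lem:chart}
Let $\varphi$ be positive on $p$. Then $\det B_\varphi>0$, and the third coordinate of $B_\varphi q$ is $\varphi(q)$ for all $q\in\mathbb R^3$. The configuration $P[p,\varphi]$ defined by $\widehat P_x=B_\varphi p_x/\varphi(p_x)$ has chirotope $\chi_p$, has $P_x=\bar P_x$ for $x=a,b,c$, and does not change when $\varphi$ is multiplied by a positive number. A chirotope $\omega$ on $X\sqcup\{1,\dots,k\}$ is realizable on top of $P[p,\varphi]$ if and only if $\omega|_X=\chi_p$ and there are $q_1,\dots,q_k\in\mathbb R^3$ with $\varphi(q_i)>0$ such that $\omega$ gives the signs of all determinants of triples of the vectors $p_x,q_i$ that contain some $q_i$.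
\end{lemma}

\begin{proof}
The determinant $[B_\varphi p_a,B_\varphi p_b,B_\varphi p_c]$ is a positive multiple of the determinant of the vectors $(\bar P_x,1)$, so it has the sign of $[p_a,p_b,p_c]$; thus $\det B_\varphi>0$. The third coordinate of $B_\varphi q$ and $\varphi(q)$ are linear in $q$ and agree on a basis. Points of the plane correspond to vectors $q$ with $\varphi(q)>0$, up to positive scaling, by $q\mapsto B_\varphi q/\varphi(q)$, and neither $B_\varphi$ nor positive scaling changes the sign of a determinant.
\end{proof}

\begin{example}[Four points, one extra point]\label{ex:four}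
Let $p_a=(0,0,1)$, $p_b=(1,0,1)$, $p_c=(0,1,1)$, $p_d=(1,1,1)$, and let $\bar P_a,\bar P_b,\bar P_c$ be $(0,0),(1,0),(0,1)$. The normalized realization space of $\chi_p$ consists of the convex quadrilaterals with $P_d=(x,y)$, $x>0$, $y>0$, $x+y>1$. The functional $\varphi=(u,v)$ is positive on $p$ when $1+u$, $1+v$, $1+u+v$ are positive, and $p_d=p_b+p_c-p_a$ gives
\[
P_d=\Bigl(\frac{1+u}{1+u+v},\ \frac{1+v}{1+u+v}\Bigr).
\]
This is a bijection onto the realization space, with inverse $1+u=x/(x+y-1)$, $1+v=y/(x+y-1)$. So here the vectors are rigid and only the line at infinity moves.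

Let $k=1$. The six planes spanned by pairs of the $p_x$ cut $\mathbb R^3\setminus\{0\}$ into relatively open cones, one for each sign vector, and $\omega$ is realizable on top of $P[p,\varphi]$ exactly when its cone meets $\{\varphi>0\}$. The closure of such a cone is pointed, hence generated by its extreme rays, and these lie on intersections of two planes. So the cone meets $\{\varphi>0\}$ exactly when $\varphi$ is positive on one of its extreme rays. The intersections of two planes are spanned by $p_a,p_b,p_c,p_d$, by $p_a+p_d=p_b+p_c$ (the diagonals), by $e_1$ (the sides $ab$ and $cd$) and by $e_2$ (the sides $ac$ and $bd$). On the first five vectors $\varphi$ is always positive, and $\varphi(e_1)=u$, $\varphi(e_2)=v$. Two conclusions follow.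
\begin{itemize}
\item Let $P=P[p,\varphi_0]$ with $u_0,v_0>0$. The rays through $e_1$ and $e_2$ are cones realizable on top of $P$, so $P[p,\varphi]\in[P]_1$ forces $u,v>0$; conversely, all $\varphi$ with $u,v>0$ have the same signs on all extreme rays. Thus $[P]_1^{abc}$ is the open triangle $x<1$, $y<1$, $x+y>1$.
\item Let $P$ be the square, $u_0=v_0=0$. The extreme rays on which $\varphi_0$ is positive are among the five on which every $\varphi$ is positive, so $[P]_1=[P]_0$, although the members of $[P]_1$ do not all have the same extensions. The last sentence of Theorem~\ref{thm:main}(1) is therefore not automatic.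
\end{itemize}
\end{example}

The example shows three features of the general case. The outcome of a test changes only when $\varphi$ crosses a curve, here a line $\varphi(z)=0$. Each such curve is determined by few labels, here at most four. And a constructible point $z$ confines $\varphi$ to one side of the line $\varphi(z)=0$. The freedom of the line at infinity cannot be removed by any choice of $P$.

\begin{proposition}\label{prop:finite}
Let $P$ be a full-dimensional planar configuration and $k\ge0$. If $[P]_k^{abc}$ is finite, it is a single point. Hence for a finite set $S$ with $|S|\ge2$, such as $\{x:x^2-x=0\}$, ``stably equivalent'' in the conjecture cannot be strengthened to ``rationally equivalent''.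
\end{proposition}

\begin{proof}
Let $Q\in[P]_k^{abc}$. Choose one realization on top of $Q$ for each of the finitely many chirotopes of size $|X|+k$ realizable on top of $Q$. In barycentric coordinates with respect to $Q_a,Q_b,Q_c$ consider
\[
\Psi(\lambda_a,\lambda_b,\lambda_c)=\frac{(\alpha\lambda_a,\beta\lambda_b,\lambda_c)}{\alpha\lambda_a+\beta\lambda_b+\lambda_c}.
\]
For $(\alpha,\beta)$ near $(1,1)$ the denominator is positive at the finitely many points involved, and $\Psi$ is a linear map of determinant $\alpha\beta>0$ followed by positive scalings. So $\Psi$ preserves all orientations among these points and fixes $Q_a,Q_b,Q_c$; hence $\Psi(Q)\in[P]_k^{abc}$. A point other than $Q_a,Q_b,Q_c$ has two nonzero barycentric coordinates, whose ratio takes infinitely many values as $(\alpha,\beta)$ varies; if $Q$ has such a point, the normalized set is infinite. Otherwise every point of $Q$ coincides with one of $Q_a,Q_b,Q_c$, these coincidences hold in all of $[P]_k$ by Remark~\ref{rem:coincide}, and the normalized set is $\{Q\}$.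
\end{proof}

\subsection*{Plan of the proof}
We construct vectors $p_x(y)$, $x\in X$, depending on a point $y$ of a rescaled copy $S^\sharp$ of $S$, such that the normalized realization space consists of the configurations $P[p(y),\varphi]$. Two things must be arranged.

\emph{The tests must not see $y$.} By quantifier elimination, the outcome of all tests with $k$ points is decided by the signs of boundedly many polynomials at boundedly many coordinates at a time (Lemma~\ref{lem:types}). We therefore evaluate the polynomials that define $S$ by a circuit in which every value is split into many random summands, so that no bounded set of coordinates of the configuration carries information on $y$ (Section~\ref{sec:mask}).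

\emph{The set of permitted $\varphi$ must be simple and the same for all $y$.} The tests change only across \emph{walls}, each determined by at most $3k+1$ labels (Section~\ref{sec:walls}). We add three groups of $3k+1$ points; from each group, exactly $k$ extra points construct a point $z_j$, and the three lines $\varphi(z_j)=0$ bound a tiny triangle $\Pi$ (Section~\ref{sec:gadgets}). For a random choice of the groups no wall enters $\Pi$ (Section~\ref{sec:choice}). Then the tests force $\varphi\in\Pi$ and nothing more.

From now on $k\ge1$ is fixed and
\[
s=3k+1 .
\]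
The objects are chosen in this order: first data depending only on $k$ (Sections~\ref{sec:walls}, \ref{sec:gadgets} and Lemma~\ref{lem:F}), then a circuit for $S$, then a large integer $T$, the number of bits of the random choices.

\section{Tools from real algebraic geometry}\label{sec:tools}

\subsection*{Standard facts}
Our reference is Bochnak, Coste and Roy~\cite{BCR}. Formulas are first-order formulas in the language of ordered rings.
\begin{itemize}
\item \emph{Quantifier elimination (Tarski).} A formula without parameters is equivalent, over every real closed field, to a Boolean combination of sign conditions on integer polynomials in its free variables.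
\item \emph{Transfer.} If $\mathbb F\subset\mathbb K$ are real closed, a sentence with parameters in $\mathbb F$ holds in $\mathbb F$ if and only if it holds in $\mathbb K$. A semialgebraic set $A$ over $\mathbb F$ has an extension $A_{\mathbb K}$, defined by the same formula.
\item \emph{Topology over a real closed field.} The image of a closed bounded semialgebraic set under a continuous semialgebraic map is closed and bounded. A convex semialgebraic set has no semialgebraic subset that is open and closed in it, except itself and $\emptyset$. The implicit function theorem holds for polynomial maps \cite[2.9.8]{BCR}.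
\item \emph{Dimension.} A semialgebraic $A\subset\mathbb R^M$ has $\dim A<M$ if and only if a nonzero polynomial vanishes on it. If all fibers of $A\subset\mathbb R^{M}\times\mathbb R^{M'}$ over $\mathbb R^M$ have dimension at most $d$, then $\dim A\le M+d$; if infinitely many fibers over $\mathbb R^1$ have dimension at least $d$, then $\dim A\ge d+1$. In a semialgebraic family $(A_t)$ the set of $t$ with $\dim A_t\le d$ is semialgebraic. For $A\neq\emptyset$ we have $\dim(\overline A\setminus A)<\dim A$ \cite[2.8.13]{BCR}.
\item \emph{Sard's theorem} \cite[9.6.2]{BCR}. The critical values of a polynomial map from a product of spheres to $\mathbb R^r$ form a semialgebraic set of dimension less than $r$.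
\item \emph{Hardt triviality} \cite[9.3.2]{BCR} implies that the number of connected components of the members of a semialgebraic family is bounded.
\item \emph{{\L}ojasiewicz inequality} \cite[2.6.7]{BCR}. If $f,g$ are continuous semialgebraic functions on a compact semialgebraic set and $f^{-1}(0)\subset g^{-1}(0)$, then $|g|\le C|f|^{\lambda}$ for some $C>0$ and $0<\lambda\le1$.
\end{itemize}
We also use the \emph{Schwartz--Zippel lemma}: a nonzero real polynomial of total degree at most $d$, evaluated at independent uniform elements of a finite set $A\subset\mathbb R$, vanishes with probability at most $d/|A|$.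

\subsection*{Types}
A test with $k$ points involves all labels at once. The next lemma says that its outcome is nevertheless decided locally. Let $F\subset\mathbb Z[t_1,\dots,t_m]$ be finite. The \emph{$(m,F)$-type} of a finite family $\mathbf a=(a_i)_{i\in\mathcal N}$ of reals is the map
\[
F\times\mathcal N^m\to\{-,0,+\},\qquad(f,i_1,\dots,i_m)\mapsto\operatorname{sign}f(a_{i_1},\dots,a_{i_m}).
\]
Indices may repeat. A polynomial in fewer than $m$ variables is regarded as a polynomial in $t_1,\dots,t_m$, so enlarging $m$ and $F$ refines the type.

\begin{lemma}\label{lem:types}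
Given $m_0$, a finite set $F_0\subset\mathbb Z[t_1,\dots,t_{m_0}]$ and $l\ge0$, there are $m$ and a finite set $F\subset\mathbb Z[t_1,\dots,t_m]$ with the following property for every finite set $\mathcal N$. If $\mathbf a,\mathbf a'\in\mathbb R^{\mathcal N}$ have the same $(m,F)$-type, then for every $\mathbf b\in\mathbb R^l$ there is $\mathbf b'\in\mathbb R^l$ such that $(\mathbf a,\mathbf b)$ and $(\mathbf a',\mathbf b')$ have the same $(m_0,F_0)$-type.
\end{lemma}

\begin{proof}
Since $(m,F)$ does not depend on $\mathcal N$, the new entries can be added one at a time, and it suffices to treat $l=1$. For $f\in F_0$ put a variable $t$ into a nonempty set of argument positions and entries of $\mathbf a$ into the others; this gives finitely many one-variable polynomials $f(a_I,t)$. Consider the statements ``$f(a_I,\cdot)\equiv0$''; ``$f(a_I,\cdot)\not\equiv0$ has exactly $j$ distinct real roots and given signs on the complementary intervals''; ``the $j$-th root of $f(a_I,\cdot)$ is smaller than (equal to) the $j'$-th root of $g(a_{I'},\cdot)$''. Each is a formula in at most $2m_0$ entries of $\mathbf a$, and only finitely many formulas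 occur, independently of $\mathcal N$. Let $m=2m_0$, and let $F$ consist of $F_0$ and the integer polynomials that quantifier elimination yields for these formulas. If $\mathbf a$ and $\mathbf a'$ have the same type, the roots of all these polynomials are ordered in the same way for $\mathbf a$ and $\mathbf a'$. Given $b$, let $b'$ be the corresponding root, or a point of the corresponding open interval between consecutive roots. Then $f(a_I,b)$ and $f(a'_I,b')$ have the same sign, and tuples without the new entry are covered by $F_0\subset F$.
\end{proof}

\subsection*{Infinitesimals}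
Let $\mathbb K_0=\mathbb R$, and let $\mathbb K_{i+1}=\mathbb K_i\langle\varepsilon_{i+1}\rangle$ be the real closed field of algebraic Puiseux series in $\varepsilon_{i+1}$ over $\mathbb K_i$. All we use is that $\mathbb K_{i+1}$ is real closed and that $\varepsilon_{i+1}>0$ is smaller than every positive element of $\mathbb K_i$. Put $\mathbb K=\mathbb K_M$ for an $M$ as large as needed. An element of $\mathbb K$ is \emph{infinitesimal} if its absolute value is smaller than every positive real. An element bounded by a real number differs by an infinitesimal from a unique real number, its \emph{standard part}. We abbreviate ``there is $a>0$ such that for all $t\in(0,a)$'' by $\forall^{0+}t$.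

\begin{lemma}\label{lem:inf}
\begin{enumerate}
\item[(i)] Of two different monomials in $\varepsilon_1,\dots,\varepsilon_M$, one is an infinitesimal multiple of the other. In particular the $\varepsilon_i$ are algebraically independent over $\mathbb R$.
\item[(ii)] Let $i_1<\dots<i_r$, and let $R(t_1,\dots,t_r)$ be a formula with real parameters. Then $\forall^{0+}t_1\cdots\forall^{0+}t_r\,R(t_1,\dots,t_r)$ holds in $\mathbb R$ if and only if $R(\varepsilon_{i_1},\dots,\varepsilon_{i_r})$ holds in $\mathbb K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $i$ be the largest index where the exponents differ. One of the two ratios is $\varepsilon_i^{j}\eta$ with $j\ge1$ and $0<\eta\in\mathbb K_{i-1}$. For real $\varrho>0$ we have $\varepsilon_i<\min(1,\varrho/\eta)$, so the ratio is less than $\varrho$. In a nonzero real polynomial one monomial therefore dominates the sum of the others.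

(ii) Let $\mathbb F_j$ be the algebraic closure of $\mathbb R(\varepsilon_{i_1},\dots,\varepsilon_{i_j})$ in $\mathbb K$. It is real closed and contained in $\mathbb K_{i_j}$, so $\varepsilon_{i_{j+1}}$ is smaller than all positive elements of $\mathbb F_j$. Let $R_j(t_1,\dots,t_j)$ be the formula $\forall^{0+}t_{j+1}\cdots\forall^{0+}t_r\,R$. The set $A=\{t\in\mathbb F_j:R_{j+1}(\varepsilon_{i_1},\dots,\varepsilon_{i_j},t)\}$ is a finite union of points and intervals with endpoints in $\mathbb F_j\cup\{\pm\infty\}$. So it contains some interval $(0,a)$ with $a\in\mathbb F_j$ or is disjoint from one, and by transfer the first case occurs exactly when $\varepsilon_{i_{j+1}}\in A_{\mathbb K}$. Thus $R_j(\varepsilon_{i_1},\dots,\varepsilon_{i_j})$ holds in $\mathbb K$ if and only if $R_{j+1}(\varepsilon_{i_1},\dots,\varepsilon_{i_{j+1}})$ does. Chain these equivalences for $j=0,\dots,r-1$.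
\end{proof}

\subsection*{Covering numbers}
\begin{lemma}\label{lem:cover}
Let $(A_t)$ be a semialgebraic family of subsets of a fixed cube in $\mathbb R^M$ with $\dim A_t\le d$ for all $t$, where $d\geq 0$. There is $C$ such that for all $t$ and $0<\varrho\le1$ the set $A_t$ is covered by $C\varrho^{-d}$ balls of radius $\varrho$.
\end{lemma}

\begin{proof}
Induction on $d$. For $d=0$ the sets are finite of bounded cardinality, by Hardt triviality. Let $d\ge1$. For each $t$ and $i$ only finitely many $c$ have $\dim(A_t\cap\{x_i=c\})\ge d$, so a cubical grid of side $\varrho$ can be shifted so that all its hyperplanes meet $A_t$ in dimension at most $d-1$. Consider a closed grid cube that meets $A_t$. If its boundary misses $A_t$, its interior contains a connected component of $A_t$; there are boundedly many such cubes. Otherwise it meets a section of $A_t$ by one of the $O(1/\varrho)$ grid hyperplanes that meet the fixed cube. These sections belong to the semialgebraic family of all $A_t\cap\{x_i=c\}$ of dimension at most $d-1$, so each is covered by $C\varrho^{-(d-1)}$ balls of radius $\varrho$, and each ball meets boundedly many grid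 cubes. Hence at most $C\varrho^{-d}$ grid cubes meet $A_t$, and each is covered by boundedly many balls of radius $\varrho$.
\end{proof}

\section{Walls}\label{sec:walls}

Let $p=(p_x)_{x\in X}$ be a finite family of nonzero vectors of $\mathbb R^3$, let $\mathbb S\subset\mathbb R^3$ be the unit sphere and $\mathbb S^{\times k}$ the product of $k$ copies of it. On $\mathbb R^2\times\mathbb S^{\times k}\ni(\varphi,q_1,\dots,q_k)$ consider the \emph{incidence functions}
\[
[q_i,p_x,p_{x'}],\qquad[q_i,q_j,p_x],\qquad[q_i,q_j,q_l],
\]
one for each set of three distinct indices and labels, and the \emph{$\varphi$-functions} $\varphi(q_i)$. Let $\omega$ prescribe a sign for every incidence function, and let $\mathcal E_\omega(p)\subset\mathbb R^2$ be the set of $\varphi$ for which some $q\in\mathbb S^{\times k}$ has these signs and $\varphi(q_i)>0$ for all $i$. By Lemma~\ref{lem:chart}, $\mathcal E_\omega(p)$ describes the lines at infinity for which the test $\omega$ succeeds. We want curves that contain the boundaries of all the sets $\mathcal E_\omega(p)$ and depend on few labels each.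

A solution $q$ for $\varphi$ persists for nearby $\varphi'$ when the differentials of the binding constraints are independent, so walls should be made of those $\varphi$ where they are dependent. Taken literally this fails: if $q_1$ is placed where three lines of $p$ meet, three equations hold on a two-dimensional sphere, and they are dependent for every $\varphi$. We remove such dependencies by replacing the value $0$ in each constraint by its own infinitesimal. Then a dependency among incidence functions alone becomes impossible, by Sard's theorem, and a minimal dependency is small.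

\begin{definition}\label{def:adm}
A list $J=(g_1,\dots,g_r)$ of distinct incidence functions and $\varphi$-functions, involving exactly $\rho$ of the $q_i$, is \emph{admissible} if it contains a $\varphi$-function, if the sets of $q_i$ occurring in its members form a connected hypergraph on these $\rho$ vectors, and if $r\le2\rho+1$. Let $\Lambda(J)\subset X$ be the set of labels that occur in $J$.
\end{definition}

\begin{lemma}\label{lem:count}
If $J$ is admissible, then $|\Lambda(J)|\le3\rho+1\le s$.
\end{lemma}

\begin{proof}
The list $J$ has $n'\le2\rho$ incidence functions. If the incidence function $g$ involves $\rho_g$ of the $q_i$, it involves $3-\rho_g$ labels. Connectedness gives $\sum_g(\rho_g-1)\ge\rho-1$, where $\varphi$-functions contribute nothing. Hence $|\Lambda(J)|\le\sum_g(3-\rho_g)=2n'-\sum_g(\rho_g-1)\le4\rho-(\rho-1)$.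
\end{proof}

For admissible $J$ let $\operatorname{Crit}_J\subset\mathbb R^2\times\mathbb R^r$ be the set of $(\varphi,t)$ for which there is $q\in\mathbb S^{\times\rho}$ with $g_i(\varphi,q)=t_i$ for all $i$ and with linearly dependent differentials $d_qg_1,\dots,d_qg_r$ on the tangent space of $\mathbb S^{\times\rho}$. For fixed $\varphi$ the fiber is the set of critical values of a map $\mathbb S^{\times\rho}\to\mathbb R^r$; it has dimension less than $r$ by Sard's theorem (for $r>2\rho$, because the whole image has dimension at most $2\rho$). So $\dim\operatorname{Crit}_J<r+2$.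

\begin{definition}\label{def:wall}
For admissible $J$ and $\tau\in\{\pm1\}^r$, the \emph{wall} $\mathcal W_{J,\tau}=\mathcal W_{J,\tau}(p)$ is the set of $\varphi\in\mathbb R^2$ such that for every real $\varrho>0$
\begin{equation}\label{eq:wall}
\forall^{0+}t_1\cdots\forall^{0+}t_r\ \ \exists\varphi':\quad|\varphi'-\varphi|<\varrho\ \text{ and }\ (\varphi',(\tau_it_i)_i)\in\operatorname{Crit}_J .
\end{equation}
\end{definition}

The wall is defined by a formula without parameters in $\varphi$ and the vectors $(p_x)_{x\in\Lambda(J)}$. The formula depends only on the combinatorial pattern of $(J,\tau)$, and for given $k$ there are finitely many patterns. For $k=1$ and $J=([q,p_1,p_2],[q,p_3,p_4],\varphi(q))$ with $z=(p_1\times p_2)\times(p_3\times p_4)\ne0$, small values of the three functions force $q$ to be close to $\pm z/|z|$ and $\varphi'(q)$ to be small, so the wall lies in the line $\varphi(z)=0$, as in Example~\ref{ex:four}.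

\begin{proposition}\label{prop:walls}
\begin{enumerate}
\item[(i)] Each wall lies in the zero set of a nonzero polynomial in $(u,v)$ of degree at most $D_k$, where $D_k\geq 1$ depends only on $k$.
\item[(ii)] Let $\Omega\subset\mathbb R^2$ be open, connected and disjoint from all walls $\mathcal W_{J,\tau}(p)$. Then for every $\omega$ either $\Omega\subset\mathcal E_\omega(p)$ or $\Omega\cap\mathcal E_\omega(p)=\emptyset$. The same holds for the sets $\mathcal E_\omega((\sigma_xp_x)_x)$, for any signs $\sigma_x=\pm1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) We first show that the wall has empty interior. Let $b=\sum_\mu b_\mu(u,v)t^\mu\neq0$ be a real polynomial vanishing on $\operatorname{Crit}_J$; by transfer it vanishes on $(\operatorname{Crit}_J)_{\mathbb K}$. By Lemma~\ref{lem:inf}(i), among the $\mu$ with $b_\mu\ne0$ there is one, $\mu^\circ$, such that all other $\varepsilon^\mu$ are infinitesimal multiples of $\varepsilon^{\mu^\circ}$. Let $\varphi\in\mathcal W_{J,\tau}$ and $\varrho>0$ be real. By Lemma~\ref{lem:inf}(ii) there is $\varphi'\in\mathbb K^2$ with $|\varphi'-\varphi|<\varrho$ and $b(\varphi',(\tau_i\varepsilon_i)_i)=0$.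 Dividing by $\varepsilon^{\mu^\circ}$ shows that $b_{\mu^\circ}(\varphi')$ is infinitesimal, so $b_{\mu^\circ}$ vanishes at the standard part of $\varphi'$, which is within $\varrho$ of $\varphi$. Letting $\varrho\to0$ gives $b_{\mu^\circ}(\varphi)=0$. So the wall has empty interior.

To bound the degree, eliminate quantifiers: the wall is a Boolean combination of sign conditions on polynomials in $((p_x)_{x\in\Lambda(J)},u,v)$ from a finite list depending only on the pattern. Insert the given $p$, and let $b_1$ be the product of those polynomials that do not vanish identically in $(u,v)$. If $\varphi$ were a point of the wall with $b_1(\varphi)\ne0$, all signs would be constant near $\varphi$, and the wall would contain a neighborhood of $\varphi$. So $b_1$ vanishes on the wall, and its degree is bounded in terms of $k$.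

(ii) Replacing $p_x$ by $\sigma_xp_x$ only multiplies incidence functions by signs, so $\mathcal E_\omega((\sigma_xp_x)_x)=\mathcal E_{\omega'}(p)$ for another $\omega'$, and the last sentence follows from the first. Fix $\omega$. Replace each strict condition $\pm g>0$, including $\varphi(q_i)>0$, by $\pm g\ge\varepsilon_g$, and each condition $g=0$ by $-\varepsilon'_g\le g\le\varepsilon''_g$. Here the thresholds are pairwise distinct members of $\varepsilon_1,\dots,\varepsilon_M$, and those of the strict conditions come first, say $\varepsilon_1,\dots,\varepsilon_j$. Let $\mathcal E^\varepsilon\subset\mathbb K^2$ be the set of $\varphi$ for which the new system has a solution $q\in\mathbb S^{\times k}_{\mathbb K}$.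

\emph{Step 1: $\mathcal E^\varepsilon\cap\mathbb R^2=\mathcal E_\omega(p)$.} A real solution of the original system solves the new one. Conversely let $\varphi\in\mathcal E^\varepsilon$ be real. Let $A\subset\mathbb S^{\times k}_{\mathbb K_j}$ be the closed bounded set defined by the conditions $\pm g\ge\varepsilon_g$, and let $\gamma$ be the maximum of $|g|$ over the zero conditions ($\gamma=0$ if there are none). For every positive $\vartheta\in\mathbb K_j$ the thresholds $\varepsilon'_g,\varepsilon''_g$ are smaller than $\vartheta$, so there is a point of $A_{\mathbb K}$ with $\gamma\le\vartheta$, and by transfer such a point of $A$. The minimum of $\gamma$ on $A$ is attained in $\mathbb K_j$, so it is $0$. Thus the original system is solvable over $\mathbb K_j$, hence over $\mathbb R$.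

\emph{Step 2: for a closed disc $\mathcal B\subset\Omega$, the set $\mathcal E^\varepsilon\cap\mathcal B_{\mathbb K}$ is closed and open in $\mathcal B_{\mathbb K}$.} It is closed as the projection of a closed bounded semialgebraic set. Let $\varphi$ be one of its points and $q$ a solution. Call a function \emph{active} if one of its constraints is an equality at $q$. The values of the active functions are, up to sign, pairwise distinct thresholds.

Suppose the differentials in $q$ of the active functions are linearly independent on the tangent space of $\mathbb S^{\times k}_{\mathbb K}$. The implicit function theorem, applied to these equalities together with $|q_i|^2=1$, gives for all $\varphi'$ near $\varphi$ a point $q'$ near $q$ at which the same equalities hold. The other constraints stay strict, so $\varphi'\in\mathcal E^\varepsilon$.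

Suppose they are dependent; we derive a contradiction. Let $J$ be a minimal dependent set of active functions, involving $\rho$ of the $q_i$. The differentials lie in a space of dimension $2\rho$, so $|J|\le2\rho+1$ by minimality. The linear dependency has all coefficients nonzero; if the hypergraph of $J$ were disconnected, the dependency would split into dependencies on disjoint sets of variables, against minimality. If $J$ contained no $\varphi$-function, the vector of its values would be a critical value over $\mathbb K$ of a map defined over $\mathbb R$. By Sard's theorem and transfer a nonzero real polynomial would vanish at it, against Lemma~\ref{lem:inf}(i). So $J$, ordered by increasing index $i_1<\dots<i_r$ of the thresholds, is admissible, and $(\varphi,(\tau_l\varepsilon_{i_l})_l)\in(\operatorname{Crit}_J)_{\mathbb K}$ for suitable signs $\tau$. Let $\varphi^\ast\in\mathcal B$ be the standard part of $\varphi$. For every real $\varrho>0$ we have $|\varphi-\varphi^\ast|<\varrho$, so \eqref{eq:wall} holds at $\varphi^\ast$ by Lemma~\ref{lem:inf}(ii), with $\varphi$ as the witness. Thus $\varphi^\ast\in\mathcal W_{J,\tau}\cap\Omega=\emptyset$,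 a contradiction.

\emph{Step 3.} Since $\mathcal B_{\mathbb K}$ is convex, $\mathcal E^\varepsilon$ contains it or misses it. By Step 1, $\mathcal E_\omega(p)$ contains $\mathcal B$ or misses it. So $\Omega\cap\mathcal E_\omega(p)$ and $\Omega\setminus\mathcal E_\omega(p)$ are both open, and one of them is empty.
\end{proof}

\section{A small triangle of lines at infinity}\label{sec:gadgets}

We need points $z$ that $k$ extra points can construct and that depend on as many labels as a wall can: then a wall that depends on everything that $z$ depends on has no label to spare. The bound $3k+1$ is attained by the following construction. Intersect two lines spanned by four points; then $k-1$ times join the last intersection to a new point and intersect this line with a line spanned by two new points. For $H=(h_1,\dots,h_s)$ with $h_i=(\xi_i,\xi_i',1)$ put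
\[
z^{(1)}=(h_1\times h_2)\times(h_3\times h_4),\qquad z^{(i)}=(z^{(i-1)}\times h_{3i-1})\times(h_{3i}\times h_{3i+1})\quad(2\le i\le k),
\]
and $z(H)=z^{(k)}$. We regard $H$ as a point of $\mathbb R^{2s}$ and call it a \emph{gadget}. If $z(H)\ne0$, then all $z^{(i)}$ are nonzero and in every step the two factors of the outer cross product are linearly independent. Each $z^{(i)}$ is linear in every $h_l$ that occurs in it, hence affine in every single coordinate $\xi$ of $H$. We use the identities
\begin{equation}\label{eq:cross}
(\alpha\times\beta)\times m=(\alpha\cdot m)\beta-(\beta\cdot m)\alpha,\qquad(\alpha\times\gamma)\times(\beta\times\gamma)=[\alpha,\beta,\gamma]\,\gamma .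
\end{equation}

A tiny triangle arises by perturbing three concurrent lines $\varphi(z_j)=0$. For the counting in Section~\ref{sec:choice} every single coordinate must move the lines at nonzero speed; this is condition (c) below.

\begin{lemma}\label{lem:gadget}
There are $\varphi^\circ\in\mathbb R^2$ and $H_1^\circ,H_2^\circ,H_3^\circ\in(0,1)^{2s}$ such that \emph{(a)} $\varphi^\circ(z(H_j^\circ))=0$ for all $j$; \emph{(b)} the vectors $z(H_j^\circ)$ are pairwise linearly independent; \emph{(c)} $\varphi^\circ(\partial_\xi z(H_j^\circ))\ne0$ for all $j$ and each of the $2s$ coordinates $\xi$.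
\end{lemma}

\begin{proof}
\emph{Step 1: for $i\le k$ and each coordinate $\xi$ of $h_1,\dots,h_{3i+1}$, the polynomial vector $z^{(i)}\times\partial_\xi z^{(i)}$ is not identically zero.} Writing $z^{(i)}=\alpha+\xi\beta$, this vector is $\alpha\times\beta$. So the claim says equivalently that $z^{(i)}$ takes linearly independent values at two gadgets that differ only in $\xi$. We use induction on $i$ and the fact that the vectors $(\xi,\xi',1)$ span $\mathbb R^3$, so that one of them avoids any given plane through $0$.

Let $\xi$ be a coordinate of a point $h$ that enters in step $i$. Let $\kappa$ be the other vector spanning its line, $m$ the normal vector of the other line, and $\epsilon\in\{e_1,e_2\}$ the direction of $\xi$. By \eqref{eq:cross},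
\[
z^{(i)}=\pm[(\kappa\cdot m)h-(h\cdot m)\kappa],\qquad\partial_\xi z^{(i)}=\pm[(\kappa\cdot m)\epsilon-(\epsilon\cdot m)\kappa],
\]
so $[z^{(i)},\partial_\xi z^{(i)},\kappa]=(\kappa\cdot m)^2[h,\epsilon,\kappa]$, and it suffices to make both factors nonzero. If $\kappa$ is a gadget point, first choose the points that determine $m$ so that $m\ne0$: if $m$ is a product of two gadget points take them distinct, and if $m=z^{(i-1)}\times h_{3i-1}$ take $z^{(i-1)}\ne0$ by induction and $h_{3i-1}$ not parallel to it. Then choose $\kappa$ with $\kappa\cdot m\ne0$, and $h$ with $[h,\epsilon,\kappa]\ne0$, which is possible because $\kappa_3=1$ makes $\kappa$ and $\epsilon$ independent. If $\kappa=z^{(i-1)}$, then by induction $\kappa$ takes two independent values, one of which is not parallel to $\epsilon$. Fix it, choose $h$ with $[h,\epsilon,\kappa]\ne0$, and choose $h_{3i}$ not parallel to $\kappa$ and $h_{3i+1}$ with $\kappa\cdot m=[\kappa,h_{3i},h_{3i+1}]\ne0$.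

Now let $\xi$ belong to a point that occurs in $z^{(i-1)}$. By induction two choices that differ only in $\xi$ give independent values $z,z'$ of $z^{(i-1)}$. Choose $h=h_{3i-1}$ with $[z,z',h]\ne0$ and $m=h_{3i}\times h_{3i+1}$ with $h\cdot m\ne0$. The two values of $z^{(i)}$ are $(z\cdot m)h-(h\cdot m)z$ and $(z'\cdot m)h-(h\cdot m)z'$; their determinant with $h$ is $(h\cdot m)^2[z,z',h]\ne0$.

\emph{Step 2: choice of $H_1^\circ$ and $\varphi^\circ$.} Since $z$ takes independent values, $z\times e_3\not\equiv0$. So there is $H_1^\circ\in(0,1)^{2s}$ at which $z\times e_3\ne0$ and $z\times\partial_\xi z\ne0$ for all $\xi$. The functionals vanishing at $z$ form a plane, and each of the conditions $\varphi(\partial_\xi z)\ne0$ and $\varphi_3=\varphi(e_3)\ne0$ excludes only a line of it. Choose such a functional and scale it to $\varphi_3=1$.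

\emph{Step 3: choice of $H_2^\circ,H_3^\circ$.} Write the last step at $H_1^\circ$ as $z=l\times m$, where $l$ contains the factor $h_{3k-1}$ and $m=h_{3k}\times h_{3k+1}$. Let $\partial,\partial'$ be derivatives in a coordinate of $h_{3k-1}$ and of $h_{3k+1}$. Then $\partial z=\partial l\times m\in m^\perp$ and $\partial'z=l\times\partial'm\in l^\perp$. Neither is parallel to $z$, and $l^\perp\cap m^\perp=\mathbb Rz$. So $z,\partial z$ span $m^\perp$, while $\partial'z\notin m^\perp$, and the three vectors are independent. Hence these two coordinates move the class of $z$ in the projective plane by a local diffeomorphism. So there are $H_2^\circ,H_3^\circ$ arbitrarily near $H_1^\circ$ such that the three classes are distinct points of the projective line $\varphi^\circ=0$. Condition (c) is open.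
\end{proof}

From now on $H=(H_1,H_2,H_3)\in\mathbb R^{6s}$, the points of $H_j$ are $h_{j,1},\dots,h_{j,s}$, and
\[
z_j=z(H_j),\quad z_j^{(i)}=z^{(i)}(H_j),\quad w_1=z_2\times z_3,\quad w_2=z_3\times z_1,\quad w_3=z_1\times z_2,\quad\delta(H)=[z_1,z_2,z_3].
\]
Then $w_j\cdot z_j=\delta$ and $w_j\cdot z_i=0$ for $i\ne j$, and $\delta$ is affine in every single coordinate. Where $(w_l)_3\ne0$ let $\psi_l\in\mathbb R^2$ be given by $(\psi_l,1)=w_l/(w_l)_3$. For $\{i,j,l\}=\{1,2,3\}$ it is the intersection of the lines $\varphi(z_i)=0$ and $\varphi(z_j)=0$, and it depends only on $H_i$ and $H_j$. Let $H^\circ=(H_1^\circ,H_2^\circ,H_3^\circ)$; by (a), $\delta(H^\circ)=0$.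

\begin{lemma}\label{lem:cube}
There are a closed cube $\mathcal Q\subset(0,1)^{6s}$ centered at $H^\circ$, signs $\eta_1,\eta_2,\eta_3$ and constants $c,C>0$ such that the following hold on $\mathcal Q$.
\begin{enumerate}
\item[(G1)] $\eta_j(w_j)_3\ge c$, and $c\le|\partial_\xi\delta|\le C$ for all $6s$ coordinates $\xi$. In particular all $z_j^{(i)}$ are nonzero.
\item[(G2)] Each $\psi_l$ is $C$-Lipschitz. If $\{i,j,l\}=\{1,2,3\}$ and $H,H'\in\mathcal Q$ differ at most in one coordinate of $H_i$ and one coordinate of $H_j$, then $|H-H'|\le C|\psi_l(H)-\psi_l(H')|$.
\item[(G3)] If $\delta(H)>0$, the functionals $\varphi$ on $\mathbb R^3$ with $\eta_j\varphi(z_j)>0$ for $j=1,2,3$ are exactly the positive multiples of the points of the open triangle $\Pi(H)\subset\mathbb R^2$ with vertices $\psi_1,\psi_2,\psi_3$, and $\operatorname{diam}\Pi(H)\le C\delta(H)$.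
\end{enumerate}
\end{lemma}

\begin{proof}
At $H^\circ$ the $z_j$ are pairwise independent vectors in the plane $\varphi^\circ=0$, so every $w_l$ is a nonzero multiple of $(\varphi^\circ,1)$. Thus $(w_l)_3\ne0$, and (c) gives $w_l\cdot\partial_\xi z_j\ne0$ for all $l,j$ and all coordinates $\xi$ of $H_j$. Since $\partial_\xi\delta=w_j\cdot\partial_\xi z_j$, (G1) holds on a small cube, and $\psi_l$ is smooth, hence Lipschitz, there.

For (G2) let $\xi$ be a coordinate of $H_i$ and $\xi'$ one of $H_j$. At $H^\circ$, \eqref{eq:cross} gives
\[
w_l\times\partial_\xi w_l=(z_i\times z_j)\times(\partial_\xi z_i\times z_j)=[z_i,\partial_\xi z_i,z_j]\,z_j=\pm(w_l\cdot\partial_\xi z_i)\,z_j\ne0,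
\]
so $\partial_\xi\psi_l\ne0$, and by symmetry $\partial_{\xi'}\psi_l\neq0$. As $\xi$ moves, $\psi_l$ stays on the line $\varphi(z_j)=0$, so $\partial_\xi\psi_l$ is orthogonal to $((z_j)_1,(z_j)_2)$; in the same way $\partial_{\xi'}\psi_l$ is orthogonal to $((z_i)_1,(z_i)_2)$. These two plane vectors have determinant $\pm(w_l)_3\ne0$. Hence the derivative $A_0$ of $(\xi,\xi')\mapsto\psi_l$ at $H^\circ$ is invertible. Shrink the cube so that this derivative differs from $A_0$ by at most $a=\frac12\|A_0^{-1}\|^{-1}$ in norm everywhere, for each of the finitely many choices of $(\xi,\xi')$. If $\theta\in\mathbb R^2$ is the change of $(\xi,\xi')$, the mean value inequality gives $|\psi_l(H)-\psi_l(H')|\ge|A_0\theta|-a|\theta|\ge a|\theta|$.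

For (G3), $[w_1,w_2,w_3]=\delta^2\neq0$, so every functional is $\varphi=\sum a_jw_j$, and $\varphi(z_j)=a_j\delta$. The conditions say $\eta_ja_j>0$, and $\varphi=\sum_j\eta_ja_j|(w_j)_3|\,(\psi_j,1)$. Finally \eqref{eq:cross} gives $w_i\times w_j=\pm\delta z_l$, so $(\psi_i,1)\times(\psi_j,1)=\pm\delta z_l/((w_i)_3(w_j)_3)$, and the first two coordinates of the left side are, up to order and sign, those of $\psi_i-\psi_j$.
\end{proof}

We fix $\mathcal Q$ and the $\eta_j$; they depend only on $k$. Let $\varphi_\flat(H)=(\psi_1+\psi_2+\psi_3)/3\in\Pi(H)$.

\section{A masked arithmetic circuit}\label{sec:mask}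

\subsection*{How much a test can see}
All vectors of our configuration will have one of the \emph{shapes}
\[
e_1,\ e_2,\ e_3,\ (1,1,1),\ (1,-1,0),\ (a,0,1),\ (0,a,1),\ (a,b,1),\ (1,-b,0).
\]
A \emph{template} consists of a finite set $\mathcal N$ of names, $6s$ of which are designated as the coordinates of $H$, and a finite set $X$ of labels, each with a shape whose slots $a,b$ are filled by names. A family $\mathbf a\in\mathbb R^{\mathcal N}$ then determines vectors $p_x(\mathbf a)$ and a point $H(\mathbf a)$.

\begin{lemma}\label{lem:F}
There are $m$ and a finite set $F\subset\mathbb Z[t_1,\dots,t_m]$, depending only on $k$, with the following property. Take any template and $\mathbf a,\mathbf a'\in\mathbb R^{\mathcal N}$ of the same $(m,F)$-type with $H(\mathbf a)=H(\mathbf a')=H\in\mathcal Q$ and $\delta(H)>0$, and let $p_x=p_x(\mathbf a)$, $p'_x=p_x(\mathbf a')$. Then: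
\begin{enumerate}
\item[(F1)] $\chi_p=\chi_{p'}$;
\item[(F2)] for every admissible $J$ and every $\tau$, $\Pi(H)$ misses $\mathcal W_{J,\tau}(p)$ if and only if it misses $\mathcal W_{J,\tau}(p')$;
\item[(F3)] for every $x$, $\Pi(H)$ misses $\{\varphi:\varphi(p_x)=0\}$ if and only if it misses $\{\varphi:\varphi(p'_x)=0\}$, and $\varphi_\flat(H)(p_x)$, $\varphi_\flat(H)(p'_x)$ have the same sign;
\item[(F4)] for all $q_1,\dots,q_k\in\mathbb R^3$ there are $q'_1,\dots,q'_k\in\mathbb R^3$ such that all incidence functions and all values $\varphi_\flat(H)(q_i)$ have the same signs for $(p,q)$ and for $(p',q')$.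
\end{enumerate}
\end{lemma}

\begin{proof}
There are finitely many combinations of shapes and patterns. By (G3), $\Pi(H)$ is defined by $\eta_j\varphi(z_j)>0$. So each statement in (F1)--(F3) is one of finitely many formulas without parameters in at most $6s+2s$ entries of $\mathbf a$; for (F2) this uses Lemma~\ref{lem:count}. Quantifier elimination yields finitely many integer polynomials whose signs decide them. For (F4) let $F_0$ contain the incidence functions, as integer polynomials in entries of $\mathbf a$ and coordinates of the $q_i$, and the integer polynomial $3(w_1)_3(w_2)_3(w_3)_3\,\varphi_\flat(H)(q)$, whose sign is $\eta_1\eta_2\eta_3$ times that of $\varphi_\flat(H)(q)$. Apply Lemma~\ref{lem:types} with $l=3k$. Take the union of all the sets obtained.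
\end{proof}

Put
\[
D=\max\bigl(1,\max_{f\in F}\deg f\bigr),\qquad n=2m+1 .
\]
The task is to encode $S$ by numbers whose $(m,F)$-type is the same at all points of $S$. Storing the coordinates themselves fails already for $S=\{x:x^2=2\}$, since the type, and indeed the chirotope, would see the sign of $x$.

\begin{example}[The masking principle]\label{ex:mask}
A \emph{$T$-bit number} is an element of $2^{-T}\mathbb Z\cap[0,1)$. Let $|y|\le2^{-L}$, let $r_1,r_2$ be $T$-bit numbers, and store $y$ as the three numbers $\gamma_0=y-r_1-r_2$, $r_1$, $r_2$. Let $f\in\mathbb Z[t_1,t_2]$ have degree at most $D$. Then $f(\gamma_0,r_1)=\Phi(r_2-y)$ with $\Phi(x)=f(-r_1-x,r_1)$: the unknown $y$ is absorbed by the summand that $f$ does not look at. If $\Phi\equiv0$, the sign is $0$ for all $y$. Otherwise, for all but at most $D$ values of $r_2$, the number $\Phi(r_2)$ is a nonzero element of $2^{-DT}\mathbb Z$, and for $L=(D+1)T$ and $T$ large a shift by $y$ cannot change its sign. The pair $(\gamma_0,r_2)$ is symmetric, and $(r_1,r_2)$ does not involve $y$. All three numbers together do reveal $y=\gamma_0+r_1+r_2$. So the number of summands must exceed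 the number of entries that a polynomial can see.
\end{example}

To apply this to all intermediate values of a computation, these values must be tiny, and the computation must be carried out on the summands without ever forming the sum.

\subsection*{Rescaling $S$}
Let $S=\{f_i=0,\ g_j>0\}\subset\mathbb R^\nu$ be nonempty. Drop the $f_i$ that are zero; no $g_j$ is zero. Let $T$ be a large integer and $L=(2D+2)T$. For $y=(y_0,\dots,y_\nu)$ let $f^h(y)=y_0^{\deg f}f(y_1/y_0,\dots,y_\nu/y_0)$, put $G_1=y_0$ and $G_{j+1}=y_0g_j^h$, let $N$ be the number of the $G_j$, and define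
\[
S^\sharp=\Bigl\{y\in\mathbb R^{\nu+1}:\ 2^L|y|^2=y_0,\ \ y_0f_i^h(y)=0\ \text{for all }i,\ \ G_1(y),\dots,G_N(y)>0\Bigr\}.
\]
If $y_0>0$ and $x=(y_1,\dots,y_\nu)/y_0$, the first equation reads $y_0=2^{-L}/(1+|x|^2)$. So $x\mapsto2^{-L}(1+|x|^2)^{-1}(1,x)$ and $y\mapsto(y_1,\dots,y_\nu)/y_0$ are mutually inverse rational homeomorphisms between $S$ and $S^\sharp$, defined over $\mathbb Q$. On $S^\sharp$ we have $2^L|y|^2=y_0\le|y|$, so $|y|\le2^{-L}$.

The inequalities cause a special difficulty. The chirotope can enforce $G_i>0$ only through a number that has the sign of $G_i$, and such a number cannot be masked. If $G_1$ and $G_2$ were both stored, the sign of $G_1-G_2$ could vary over $S^\sharp$. We store instead numbers of rapidly decreasing size: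
\[
d_1=G_1,\qquad d_i=(d_1\cdots d_{i-1})^DG_i\quad(2\le i\le N).
\]
By induction on $i$, all $G_i$ are positive if and only if all $d_i$ are positive.

Every integer polynomial with zero constant term can be computed from the variables by sums, differences and products; this is where the integrality of $f_i,g_j$ is used. So there is a list of \emph{wires} $\gamma\in\mathbb Z[y]$, all with $\gamma(0)=0$, that starts with the \emph{input wires} $y_0,\dots,y_\nu$, in which every other wire has a fixed expression $\gamma=\alpha\pm\beta$ or $\gamma=\alpha\beta$ by earlier wires ($\alpha=\beta$ is allowed), and that contains all $G_i$, $d_i$, $y_0f_i^h$ and $Y_0=|y|^2$, followed by $Y_{l+1}=Y_l+Y_l$ ($0\le l<L$) and $Y_L-y_0$. The \emph{constraint wires} are $Y_L-y_0$ and the $y_0f_i^h$; the \emph{reveal wires} are $d_1,\dots,d_N$. Then $S^\sharp$ is the set where the constraint wires vanish and the reveal wires are positive. Apart from the $Y_l$ with $l\ge1$ and $Y_L-y_0$ the list does not depend on $T$, and $0\le Y_l\le Y_L=y_0\le2^{-L}$ on $S^\sharp$. Hence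
\begin{equation}\label{eq:small}
|\gamma(y)|\le C_S2^{-L}\qquad\text{for all wires $\gamma$ and all }y\in S^\sharp,
\end{equation}
with $C_S$ independent of $T$. In this section $C$ denotes constants independent of $T$.

\subsection*{Visible numbers, gates and layers}
We now define a set $\mathcal N$ of names, the \emph{visible numbers}, and a set of \emph{gates}, which are equations $a+b=c$ or $ab=c$ between names; $c=a-b$ stands for the gate $c+b=a$. Each name gets a set of at most two \emph{layers} in $\{1,\dots,n\}$. The layers are a bookkeeping device: they will tell which summands a number may betray.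
\begin{enumerate}
\item[(V1)] \emph{Constants.} Names $0$, $c_0=1$ and $c_1,\dots,c_T$ with gates $c_t+c_t=c_{t-1}$, so $c_t=2^{-t}$. No layers.
\item[(V2)] \emph{Parameters.} A parameter $\theta$ with $T$-bit value $\sum_{t=1}^Tb_t2^{-t}$, $b_t\in\{0,1\}$, comes with a \emph{chain} of names $\theta^{(1)},\dots,\theta^{(T)}=\theta$ and gates $\theta^{(t-1)}+c_t=\theta^{(t)}$ if $b_t=1$, $\theta^{(t-1)}+0=\theta^{(t)}$ if $b_t=0$, where $\theta^{(0)}$ is the name $0$. The parameters are the $6s$ coordinates of $H$, without layers, and the \emph{masks} introduced below. A chain has the layers of its parameter.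
\item[(V3)] \emph{Shares.} For each wire $\gamma$: masks $\gamma_1,\dots,\gamma_n$, where $\gamma_l$ has the layer $l$, and a name $\gamma_0$ without layers. For an input wire, $\gamma_0$ is not the result of any gate.
\item[(V4)] \emph{Sum wire $\gamma=\alpha\pm\beta$.} Let $\Sigma_0=\alpha_0\pm\beta_0$. In \emph{row} $l=1,\dots,n$ start from $\Sigma_{l-1}$, add $\alpha_l$, add $\pm\beta_l$, and subtract $\gamma_l$; the result is $\Sigma_l$.
\item[(V5)] \emph{Product wire $\gamma=\alpha\beta$.} Form all products $\alpha_i\beta_j$ ($0\le i,j\le n$) and the sums $\pi_{ij}=\alpha_i\beta_j+\alpha_j\beta_i$ ($0\le i<j\le n$), with layers $\{i,j\}\setminus\{0\}$. For $1\le i<j\le n$ take a mask $r_{ij}$ and $\pi'_{ij}=\pi_{ij}-r_{ij}$, both with layers $\{i,j\}$. Let $\Sigma_0$ be $\alpha_0\beta_0$. In row $l=1,\dots,n$ start from $\Sigma_{l-1}$, add successively $\alpha_l\beta_l$, $\pi_{0l}$, the $\pi'_{il}$ ($1\le i<l$) and the $r_{lj}$ ($l<j\le n$), and subtract $\gamma_l$; the result is $\Sigma_l$.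
\item[] In (V4) and (V5) each operation is a gate, the intermediate results of row $l$ are names with the layer $l$, the $\Sigma_l$ have no layers, and $\Sigma_n$ is the name $\gamma_0$.
\item[(V6)] \emph{Constraint or reveal wire $\gamma$.} In addition, let $R_0$ be $\gamma_0$ and $R_l=R_{l-1}+\gamma_l$ for $1\le l\le n$, without layers. For a constraint wire $R_n$ is the name $0$; for the reveal wire $d_i$ the name $R_n$ is also called $d_i$.
\end{enumerate}
The set $\mathcal N$ does not depend on the bits; only the chain gates do. There are $O(T)$ wires and $O(T^2)$ names. Let $r$ be the vector of all masks. The constants, the coordinates of $H$ and the chain members $\theta^{(t)}$ with $t<T$ are called \emph{rigid}; their values are fixed by the bits. Every other name $a$ is \emph{algebraic}: setting $\gamma_0=y_i-\sum_{l\ge1}\gamma_l$ for the input wire $\gamma=y_i$ and following the gates defines a polynomial $a(r,y)\in\mathbb Z[r,y]$, which may be evaluated at arbitrary real $r,y$. For rigid $a$ we write $a(r,y)$ for its fixed value.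

\begin{lemma}\label{lem:solutions}
\begin{enumerate}
\item[(i)] For every wire, $\gamma_0+\gamma_1+\dots+\gamma_n=\gamma(y)$ in $\mathbb Z[r,y]$.
\item[(ii)] Fix $T$-bit values of $H$ and $r$. The assignments of reals to $\mathcal N$ with $0\mapsto0$ and $c_0\mapsto1$ that satisfy all gates and $d_i>0$ for all $i$ are exactly the families $(a(r,y))_{a\in\mathcal N}$ with $y\in S^\sharp$, and each $y_i$ is a sum of visible numbers.
\item[(iii)] For algebraic $a$, the polynomial $a(r,0)$ has degree at most $2$, involves at most $C$ masks, and has coefficients bounded by $C$.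
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Induction along the list. For a sum wire $\Sigma_n=\sum_{l\ge0}(\alpha_l\pm\beta_l)-\sum_{l\ge1}\gamma_l$. For a product wire, $\pi'_{ij}$ is added in row $j$ and $r_{ij}$ in row $i$, together $\pi_{ij}$; so $\Sigma_n=\sum_{i,j\geq0}\alpha_i\beta_j-\sum_{l\ge1}\gamma_l=\alpha(y)\beta(y)-\sum_{l\ge1}\gamma_l$.

(ii) The gates in (V1), (V2) force the constants, chains, $H$ and $r$. The numbers $\gamma_0$ of the input wires are free and correspond to $y\in\mathbb R^{\nu+1}$ by $y_i=\sum_{l\ge0}\gamma_l$. The gates in (V4)--(V6) then determine all other names. By (i), $R_n=\gamma(y)$, so the remaining conditions say that constraint wires vanish and reveal wires are positive at $y$.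

(iii) By (i) and $\gamma(0)=0$, we have $\gamma_0=-\sum_{l\ge1}\gamma_l$ at $y=0$. Every name attached to a wire $\gamma$ built from $\alpha,\beta$ is a sum of at most $C$ signed terms, each a share of $\alpha,\beta,\gamma$, a product of two shares, or a mask $r_{ij}$.
\end{proof}

\subsection*{Absorbing $y$ into one layer}
As in Example~\ref{ex:mask}, we move $y$ into the masks of a layer $l^*$. The masks $r_{ij}$ exist for this purpose: the term $\pi_{l^*j}$ changes when the shares of layer $l^*$ are shifted, so it cannot be added in row $j$ as it is; its change is passed to $r_{l^*j}$, which is added in row $l^*$.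

\begin{lemma}\label{lem:sim}
Let $l^*\in\{1,\dots,n\}$, $y\in S^\sharp$ and let $r$ be real. Let $r'$ arise from $r$ by replacing $\gamma_{l^*}$ by $\gamma_{l^*}-\gamma(y)$ for every wire $\gamma$, and $r_{l^*j}$ by $r_{l^*j}-(\alpha(y)\beta_j+\alpha_j\beta(y))$ for every product wire $\gamma=\alpha\beta$ and $j>l^*$. Then for every algebraic name $a$ whose layers do not contain $l^*$,
\[
a(r,y)=\begin{cases}a(r',0)+d_i(y)&\text{if $a$ is $R_l$ of the reveal wire $d_i$ and $l\ge l^*$,}\\ a(r',0)&\text{otherwise.}\end{cases}
\]
\end{lemma}

\begin{proof}
Say that a name \emph{agrees} if $a(r,y)=a(r',0)$. Only masks with the layer $l^*$ are changed, so all other masks agree. By Lemma~\ref{lem:solutions}(i), $\gamma_0(r',0)=0-\sum_{l\ge1}\gamma_l+\gamma(y)=\gamma_0(r,y)$. So all shares $\gamma_l$ with $l\ne l^*$ agree, including $l=0$.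

Consider a product wire. The names $\alpha_i\beta_j$, $\pi_{ij}$, $r_{ij}$, $\pi'_{ij}$ with $l^*\notin\{i,j\}$ agree. The masks $r_{il^*}$ with $i<l^*$ are unchanged. For $j>l^*$, the value of $\pi_{l^*j}=\alpha_{l^*}\beta_j+\alpha_j\beta_{l^*}$ drops by $\alpha(y)\beta_j+\alpha_j\beta(y)$, as does $r_{l^*j}$, so $\pi'_{l^*j}$ agrees. Hence in every row $l\ne l^*$ all terms that are added or subtracted agree. For a sum wire these terms are $\alpha_l,\beta_l,\gamma_l$, so the same is true. In both cases $\Sigma_0$ and $\Sigma_n=\gamma_0$ agree. For $l<l^*$, $\Sigma_l$ is $\Sigma_0$ plus the contributions of the rows up to $l$; for $l\ge l^*$, it is $\Sigma_n$ minus the contributions of the rows after $l$. So all $\Sigma_l$ agree, and then so do the intermediate results of the rows $l\ne l^*$.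

For a constraint or reveal wire, $R_l(r,y)=\gamma(y)-\sum_{l'>l}\gamma_{l'}$, while $R_l(r',0)$ equals $-\sum_{l'>l}\gamma_{l'}+\gamma(y)$ if $l<l^*$ and $-\sum_{l'>l}\gamma_{l'}$ if $l\ge l^*$. The difference is $\gamma(y)$ for $l\ge l^*$ and $0$ otherwise, and $\gamma(y)=0$ for constraint wires.
\end{proof}

\begin{proposition}\label{prop:blind}
For $T$ large and every $T$-bit $H$, for all $T$-bit mask vectors $r$ outside a fraction $\operatorname{poly}(T)2^{-T}$ (a bound independent of $H$), the $(m,F)$-type of $(a(r,y))_{a\in\mathcal N}$ is the same for all $y\in S^\sharp$.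
\end{proposition}

\begin{proof}
Let $f\in F$ and $I=(a_1,\dots,a_m)\in\mathcal N^m$. The layers of these names cover at most $2m<n$ indices; let $l^*$ be the smallest index not covered. Let $\mathbf x$ be the vector of the masks that have the layer $l^*$, and regard the other masks as given. The rigid names in $I$ do not belong to chains of masks in $\mathbf x$, so they depend neither on $\mathbf x$ nor on $y$. Let $\tilde a(\mathbf x,d)$ be $a(r,0)+d_i$ in the first case of Lemma~\ref{lem:sim} and $a(r,0)$ for all other names in $I$, where $d=(d_1,\dots,d_N)$ are variables, and put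
\[
\Phi(\mathbf x,d)=f(\tilde a_1,\dots,\tilde a_m)=\sum_\mu\Phi_\mu(\mathbf x)\,d^\mu,\qquad|\mu|\le D .
\]
By Lemma~\ref{lem:sim}, $f(a_1(r,y),\dots,a_m(r,y))=\Phi(\mathbf x',d(y))$, where $\mathbf x'$ is the shifted vector.

\emph{The coefficients are zero or not small.} By Lemma~\ref{lem:solutions}(iii), and because rigid values and the other masks lie in $[0,1]$, each $\Phi_\mu$ is a polynomial of degree at most $2D$ in at most $C$ of the variables $\mathbf x$ with coefficients bounded by $C$. So it is bounded by $C$ and $C$-Lipschitz on $|\mathbf x|_\infty\le2$. At $T$-bit points all $a(r,0)$ lie in $2^{-2T}\mathbb Z$, and $\Phi_\mu$ is an integer polynomial of degree at most $D$ in them, so $\Phi_\mu(\mathbf x)\in2^{-2DT}\mathbb Z$. Given the other masks, a polynomial $\Phi_\mu\not\equiv0$ vanishes at a uniform $T$-bit $\mathbf x$ with probability at most $2D\,2^{-T}$, by the Schwartz--Zippel lemma. There are $\operatorname{poly}(T)$ triples $(f,I,\mu)$. So outside a fraction $\operatorname{poly}(T)2^{-T}$ of all $r$, each $\Phi_\mu$ is identically zero or satisfies $|\Phi_\mu(\mathbf x)|\ge2^{-2DT}$ at the actual masks. Fix such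 an $r$ and $y\in S^\sharp$.

\emph{The shift does not change them much.} By \eqref{eq:small} and since masks lie in $[0,1]$, $|\mathbf x'-\mathbf x|_\infty\le2C_S2^{-L}$ with $L=(2D+2)T$. So for $T$ large each $\Phi_\mu\not\equiv0$ has at $\mathbf x'$ the same sign as at $\mathbf x$ and absolute value at least $\frac122^{-2DT}$.

\emph{One monomial dominates.} Write $\mu\prec\mu'$ if $\mu_i<\mu'_i$ for the largest $i$ with $\mu_i\ne\mu'_i$. By \eqref{eq:small}, $0<d_j(y)<1$ for all $j$ when $T$ is large. For $\mu\prec\mu'$ and this $i$, all exponents are at most $D$, so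
\[
d^{\mu'-\mu}\le d_i\prod_{j<i}d_j^{-D}=G_i(y)\le C_S2^{-L}.
\]
If all $\Phi_\mu$ vanish identically, the sign is $0$. Otherwise let $\mu^\circ$ be the $\prec$-smallest exponent with $\Phi_{\mu^\circ}\not\equiv0$. Then $\bigl|\sum_{\mu\succ\mu^\circ}\Phi_\mu(\mathbf x')d^\mu\bigr|\le C2^{-L}d^{\mu^\circ}<\frac122^{-2DT}d^{\mu^\circ}$ for $T$ large. So the sign of $f(a_1(r,y),\dots,a_m(r,y))$ is that of $\Phi_{\mu^\circ}(\mathbf x)$, which does not depend on $y$.
\end{proof}

\section{The configuration and its realization space}\label{sec:config}

We turn names into points on two axes and gates into incidences. For $T$-bit $(r,H)$ and $y\in S^\sharp$ define labels $x\in X$ and vectors $p_x(y)$ as follows, where a name $a$ stands for its value $a(r,y)$.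
\begin{itemize}
\item Frame: $E_1=e_1$, $E_2=e_2$, $O=e_3$, $U=(1,1,1)$, $E_-=(1,-1,0)$.
\item For each name $a\neq0$: $A_a=(a,0,1)$ and $A'_a=(0,a,1)$. We set $A_0=A'_0=O$ and write $U_1=A_{c_0}=(1,0,1)$, $U_2=A'_{c_0}=(0,1,1)$.
\item For each gate $a+b=c$: $M=(a,b,1)$. For each gate $ab=c$: $V=(1,-b,0)$.
\item For each gadget point with coordinates $\theta,\theta'$: $h_{j,i}=(\theta,\theta',1)$.
\end{itemize}
This is a template in the sense of Section~\ref{sec:mask}, and $|X|=O(T^2)$. Figure~\ref{fig:gates} shows the gates.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]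
\draw[->] (-0.2,0)--(2.5,0);
\draw[->] (0,-0.2)--(0,1.9);
\draw (1.2,0)--(1.2,1.4);
\draw (0,0.8)--(1.8,0.8);
\draw (0.6,1.4)--(2.15,-0.15);
\fill (1.2,0) circle (0.03) node[below] {$A_a$};
\fill (0,0.8) circle (0.03) node[left] {$A'_b$};
\fill (1.2,0.8) circle (0.03) node[above right] {$M$};
\fill (2,0) circle (0.03) node[above right] {$A_c$};
\fill (0,0) circle (0.03) node[below left] {$O$};
\begin{scope}[xshift=3.6cm]
\draw[->] (-0.2,0)--(2.5,0);
\draw[->] (0,-0.2)--(0,1.9);
\draw (0,0.8)--(1,0);
\draw (0,1.6)--(2,0);
\fill (1,0) circle (0.03) node[below] {$U_1$};
\fill (2,0) circle (0.03) node[below] {$A_a$};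
\fill (0,0.8) circle (0.03) node[left] {$A'_b$};
\fill (0,1.6) circle (0.03) node[left] {$A'_c$};
\fill (0,0) circle (0.03) node[below left] {$O$};
\end{scope}
\end{tikzpicture}
\caption{Arithmetic by incidences, drawn in the plane $\zeta_3=1$, where $A_a=(a,0)$, $A'_b=(0,b)$, $U_1=(1,0)$, and vectors with third coordinate $0$ are directions. Left: the line of slope $-1$ through $M=(a,b)$ meets the horizontal axis at $c=a+b$. Right: the lines $U_1A'_b$ and $A_aA'_c$ are parallel, both of direction $V=(1,-b,0)$, exactly when $c=ab$.}
\label{fig:gates}
\end{figure}

The vectors $E_1,E_2,E_-,V$ lie at infinity in that picture. In the actual configuration the line at infinity is $\varphi=0$ for some $\varphi\in\Pi(H)$, and the vectors must be flipped to its positive side. Call $(r,H)$ \emph{suitable} if $H\in\mathcal Q$, $\delta(H)>0$, the conclusion of Proposition~\ref{prop:blind} holds, and $\Pi(H)$ misses the sets $\{\varphi:\varphi(p_x(y))=0\}$, $x\in X$, for one $y\in S^\sharp$, hence by (F3) for all. Let $(r,H)$ be suitable and put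
\[
\sigma_x=\operatorname{sign}\varphi_\flat(H)(p_x(y))\in\{\pm1\},\qquad p^\sigma(y)=(\sigma_xp_x(y))_{x\in X}.
\]
By (F3) the $\sigma_x$ do not depend on $y$. Since $\Pi(H)$ is connected, every $\varphi\in\Pi(H)$ is positive on $p^\sigma(y)$ for every $y\in S^\sharp$. Note that $\sigma_O=+1$, so a functional positive on $p^\sigma(y)$ has $\varphi_3>0$ and can be scaled uniquely to the form $(u,v,1)$. By (F1) the chirotope $\chi_0=\chi_{p^\sigma(y)}$ does not depend on $y$. Take $E_1,E_2,O$ as the labels $a,b,c$, and let $\bar P_{E_1}=(0,0)$, $\bar P_{E_2}=(1,0)$, $\bar P_O=(0,\sigma_{E_1}\sigma_{E_2})$; this triple has orientation $\sigma_{E_1}\sigma_{E_2}=\chi_0(E_1,E_2,O)$. Put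
\[
\mathcal R=\{(y,\varphi)\in S^\sharp\times\mathbb R^2:\ \varphi\text{ is positive on }p^\sigma(y)\},\qquad P(y,\varphi)=P[p^\sigma(y),\varphi].
\]

\begin{proposition}\label{prop:real}
Let $(r,H)$ be suitable. The map $(y,\varphi)\mapsto P(y,\varphi)$ is a rational equivalence, defined over $\mathbb Q$ in both directions, from $\mathcal R$ onto the set of configurations $Q$ with $\chi_Q=\chi_0$ and $Q_x=\bar P_x$ for $x=E_1,E_2,O$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chart} the map takes values in that set.

\emph{Surjectivity.} Let $Q$ be in the set, and write $\widehat Q_U=\beta_1\widehat Q_{E_1}+\beta_2\widehat Q_{E_2}+\beta_3\widehat Q_O$. By Cramer's rule the sign of $\beta_1$ is $\chi_0(U,E_2,O)\chi_0(E_1,E_2,O)=\sigma_U\sigma_{E_1}$, since $[U,e_2,e_3]=[e_1,e_2,e_3]=1$; replacing the other two frame vectors by $U$ gives the signs $\sigma_U\sigma_{E_2}$ of $\beta_2$ and $\sigma_U\sigma_O$ of $\beta_3$. Let $\Psi$ be the linear map that sends $\widehat Q_{E_1},\widehat Q_{E_2},\widehat Q_O$ to $|\beta_1|^{-1}\sigma_{E_1}e_1$, $|\beta_2|^{-1}\sigma_{E_2}e_2$, $|\beta_3|^{-1}\sigma_Oe_3$. Then $\Psi\widehat Q_U=\sigma_U(1,1,1)$,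 and $\det\Psi>0$ because both triples have orientation $\chi_0(E_1,E_2,O)$. So the vectors $p'_x=\sigma_x\Psi\widehat Q_x$ have the same determinant signs as the $p_x(y)$, and after positive rescaling $p'_x=p_x$ for $x=E_1,E_2,O,U$.

The coordinates of a vector $\zeta$ are $[\zeta,E_2,O]$, $[\zeta,O,E_1]$, $[\zeta,E_1,E_2]$, so each coordinate of $p'_x$ has the sign of the same coordinate of $p_x(y)$. After positive rescaling the $p'_x$ therefore have the forms in the second column below, with unknown real entries. The third column lists determinants that vanish for $p(y)$, hence for $p'$, with their values for $p'$ given the earlier rows.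
\[
\begin{array}{lll}
U_1&(\alpha,0,1)&[U_1,U,E_2]=1-\alpha\\
U_2&(0,\alpha',1)&[U_2,U,E_1]=\alpha'-1\\
E_-&(1,-\beta,0)&[E_-,U_1,U_2]=\beta-1\\
A_a,\ A'_a&(a,0,1),\ (0,a',1)&[A_a,A'_a,E_-]=a-a'\\
M\ (a+b=c)&(\mu,\mu',1)&[M,A_a,E_2]=a-\mu,\quad[M,A'_b,E_1]=\mu'-b,\\
&&[M,A_c,E_-]=\mu+\mu'-c\\
V\ (ab=c)&(1,-\beta',0)&[V,U_1,A'_b]=\beta'-b,\quad[A_a,A'_c,V]=a\beta'-c\\
h\ (\theta,\theta')&(\mu,\mu',1)&[h,A_\theta,E_2]=\theta-\mu,\quad[h,A'_{\theta'},E_1]=\mu'-\theta'
\end{array}
\]
So the $p'_x$ have the form of the $p_x$ for an assignment of reals to $\mathcal N$ with $0\mapsto0$, $c_0\mapsto1$ that satisfies all gates; and $d_i>0$, because $d_i$ is the first coordinate of $A_{d_i}$. By Lemma~\ref{lem:solutions}(ii) this assignment is $(a(r,y'))_a$ for some $y'\in S^\sharp$. Thus $\Psi\widehat Q_x=\lambda_x\sigma_xp_x(y')$ with $\lambda_x>0$. Let $\varphi(q)$ be the third coordinate of $\Psi^{-1}q$. Then $\varphi(\sigma_xp_x(y'))=\lambda_x^{-1}>0$ and $\Psi^{-1}(\sigma_xp_x(y'))=\varphi(\sigma_xp_x(y'))\widehat Q_x$ for all $x$. For $x=E_1,E_2,O$ this says $\Psi^{-1}=B_\varphi$, and then it says $Q=P[p^\sigma(y'),\varphi]$. Scale $\varphi$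 to $\varphi_3=1$.

\emph{The inverse.} Let $\varphi=(u,v)$. By linearity $B_\varphi e_1=u(\bar P_{E_1},1)$, $B_\varphi e_2=v(\bar P_{E_2},1)$, $B_\varphi e_3=(\bar P_O,1)$. So a vector $\zeta$ gives the point with barycentric coordinates $(u\zeta_1,v\zeta_2,\zeta_3)/\varphi(\zeta)$ with respect to $\bar P_{E_1},\bar P_{E_2},\bar P_O$. This is a rational function of $(y,u,v)$ over $\mathbb Q$ whose denominator does not vanish on $\mathcal R$. Barycentric coordinates are affine functions of the point. Those of $U$ are $(u,v,1)/(u+v+1)$, so $u,v$ are recovered as ratios, and $u=\varphi(e_1)\ne0$. Those of $A_a$ are $(au,0,1)/(au+1)$, so $a$ is a ratio divided by $u$. Each $y_i$ is a sum of visible numbers. So the inverse is rational over $\mathbb Q$ with nonvanishing denominators.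
\end{proof}

\section{Keeping the walls out of the triangle}\label{sec:choice}

Fix a point of $S$ and let $y^0\in S^\sharp$ be its image. Put $\kappa=2^{-T/2}$ and
\[
\mathcal H_T=\{H\in\mathcal Q\ \text{$T$-bit}:\ \kappa\le\delta(H)\le2\kappa\}.
\]
The scale $\kappa$ makes $\Pi(H)$ so small that a polynomial number of curves is unlikely to meet it, while $\kappa2^T\to\infty$ lets us count $T$-bit points by volumes.

\begin{proposition}\label{prop:avoid}
For $T$ large and every $T$-bit $r$, all $H\in\mathcal H_T$ outside a fraction that tends to $0$ as $T\to\infty$, uniformly in $r$, satisfy: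
\begin{enumerate}
\item[(B1)] $\Pi(H)\cap\mathcal W_{J,\tau}(p(y^0))=\emptyset$ for all admissible $J$ and all $\tau$;
\item[(B2)] $\Pi(H)\cap\{\varphi:\varphi(p_x(y^0))=0\}=\emptyset$ for all $x\in X$;
\item[(B3)] $\Pi(H)\cap\{\varphi:\varphi(z_j^{(i)})=0\}=\emptyset$ for $j=1,2,3$ and $1\le i<k$.
\end{enumerate}
\end{proposition}

\begin{proof}
Constants $c,C>0$ depend only on $k$. A set of diameter at most $\varrho\ge\kappa$ in $\mathbb R^M$ contains at most $(\varrho2^T+1)^M\le(2\varrho2^T)^M$ points with $T$-bit coordinates.

\emph{The size of $\mathcal H_T$.} Fix all coordinates but one, $\xi$. By (G1), $\delta$ is affine in $\xi$ with slope between $c$ and $C$ in absolute value, so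
\begin{equation}\label{eq:slab}
\text{at most $C\kappa2^T$ $T$-bit values of $\xi$ give $H\in\mathcal H_T$.}
\end{equation}
If the other coordinates are within a small fixed distance of those of $H^\circ$, then $|\delta|$ is small at the center value of $\xi$, because $\delta(H^\circ)=0$, and for $T$ large the $\xi$ with $\delta\in[\kappa,2\kappa]$ form an interval of length at least $\kappa/C$ inside the cube. Hence $|\mathcal H_T|\ge c\kappa2^{6sT}$. Let $\mathcal B$ be a closed disc containing all $\psi_l(H)$, $H\in\mathcal Q$. For $H\in\mathcal H_T$ the triangle $\Pi(H)$ lies in $\mathcal B$, and by (G3) each of its points is within $C\kappa$ of each $\psi_l$.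

\emph{Events.} The failure of one condition in (B1)--(B3) is an event $\Pi(H)\cap\mathcal C\ne\emptyset$, where $\mathcal C\subset\mathbb R^2$ is determined by the vectors of a label set $\Lambda$ with $|\Lambda|\le s$ and lies in the zero set of a nonzero polynomial of degree at most $D_k$. In (B1), $\Lambda=\Lambda(J)$; use Lemma~\ref{lem:count} and Proposition~\ref{prop:walls}(i). In (B2), $\Lambda=\{x\}$ and $p_x\ne0$. In (B3), $\Lambda=\{h_{j,1},\dots,h_{j,3i+1}\}$ with $3i+1<s$, and $z_j^{(i)}\ne0$ by (G1). There are at most $C|X|^s=\operatorname{poly}(T)$ events.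

\emph{Which coordinates an event sees.} The labels \emph{associated} with the gadget point $h_{j,i}$ are the label $h_{j,i}$ itself and, for each of its two coordinates $\theta$, the labels $A_{\theta^{(t)}},A'_{\theta^{(t)}}$ ($1\le t\le T$) and the gate points $M=(\theta^{(t-1)},b_t2^{-t},1)$ of the chain of $\theta$. A label is associated with at most one gadget point. The vectors of labels that are not associated do not depend on $H$, and the vector of an associated label other than $h_{j,i}$ depends on one coordinate only. Call $\Lambda$ \emph{$j$-exact} if $\Lambda=\{h_{j,1},\dots,h_{j,s}\}$. If $\Lambda$ is not $j$-exact, some coordinate of $H_j$ does not influence $\mathcal C$. Indeed, either some $h_{j,i}$ has no associated label in $\Lambda$; or all $s$ points have one, then exactly one because $|\Lambda|\le s$, and for some $i$ it is not $h_{j,i}$ and sees only one of the two coordinates. This is where the equality of the gadget size with the bound of Lemma~\ref{lem:count} is used.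

\emph{Case 1: $\Lambda$ is not $j$-exact for any $j$.} Let $\xi_j$ be a coordinate of $H_j$ that does not influence $\mathcal C$, and fix all coordinates except $\xi_1,\xi_2,\xi_3$. Then $\mathcal C$ is fixed, and the event implies that $\psi_3$, which depends only on $(\xi_1,\xi_2)$, is within $C\kappa$ of $\mathcal C\cap\mathcal B$. Lemma~\ref{lem:cover}, for the family of zero sets in $\mathcal B$ of nonzero polynomials of degree at most $D_k$ and $d=1$, shows that $\psi_3$ lies in one of $C/\kappa$ discs of radius $C\kappa$. By (G2) the pairs $(\xi_1,\xi_2)$ with $\psi_3$ in a given disc form a set of diameter at most $C\kappa$. So at most $C\kappa^{-1}(\kappa2^T)^2$ pairs occur, each with at most $C\kappa2^T$ values of $\xi_3$ by \eqref{eq:slab}. Summing over the other $6s-3$ coordinates, the event has at most $C\kappa^22^{6sT}$ members, a fraction at most $C\kappa$ of $\mathcal H_T$.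

\emph{Case 2: $\Lambda$ is $j$-exact,} say $j=1$; the other cases differ by a permutation of the indices. Since $s>1$ and $3i+1<s$ in (B3), the event is of type (B1). The argument of Case~1 cannot work, since the wall may run along the side $\varphi(z_1)=0$ of $\Pi(H)$ and thus be close to the triangle for every $H$. What helps is that $\mathcal C=\mathcal W_{J,\tau}(H_1)$ now belongs to one of finitely many semialgebraic families that depend only on $k$, and that the open triangle misses the line. Let $\mathcal Q_1\subset\mathbb R^{2s}$ be the projection of $\mathcal Q$, and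
\[
\mathcal V=\{(H_1,\varphi)\in\mathcal Q_1\times\mathcal B:\varphi\in\mathcal W_{J,\tau}(H_1),\ \varphi(z_1)\ne0\},\qquad\mathcal Z=\{(H_1,\varphi)\in\mathcal Q_1\times\mathcal B:\varphi(z_1)=0\}.
\]
The set $\mathcal Z$ is compact. The fibers of $\mathcal V$ have dimension at most $1$, so $\dim\mathcal V\le2s+1$, and $\overline{\mathcal V}\cap\mathcal Z\subset\overline{\mathcal V}\setminus\mathcal V$ has dimension at most $2s$.

If the event occurs, there is $\varphi\in\Pi(H)\cap\mathcal W_{J,\tau}(H_1)$, and $\varphi(z_1)\ne0$ by (G3), so $(H_1,\varphi)\in\mathcal V$. The vertex $\psi_2$ lies on the line $\varphi(z_1)=0$, so $(H_1,\psi_2)$ is a point of $\mathcal Z$ within $C\kappa$ of $\overline{\mathcal V}$. If $\overline{\mathcal V}\cap\mathcal Z=\emptyset$, this is impossible for large $T$ by compactness. Otherwise the functions $\operatorname{dist}(\cdot,\overline{\mathcal V})$ and $\operatorname{dist}(\cdot,\overline{\mathcal V}\cap\mathcal Z)$ have the same zeros on $\mathcal Z$, and the {\L}ojasiewicz inequality shows that $(H_1,\psi_2)$ is within $\varrho=C\kappa^\lambda$ of $\overline{\mathcal V}\cap\mathcal Z$, where $0<\lambda\le1$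 and $C\ge1$, so that $\kappa\le\varrho\le1$ for large $T$. By Lemma~\ref{lem:cover}, $(H_1,\psi_2)$ lies in one of $C\varrho^{-2s}$ balls of radius $2\varrho$.

Fix all coordinates of $H_2$ and $H_3$ except one coordinate $\xi_2$ of $H_2$ and one coordinate $\xi_3$ of $H_3$. Then $\psi_2$ is a function of $(H_1,\xi_3)$, and (G2) gives
\[
|\xi_3-\xi_3'|\le C|\psi_2(H_1,\xi_3)-\psi_2(H_1,\xi'_3)|\le C|\psi_2(H_1,\xi_3)-\psi_2(H'_1,\xi'_3)|+C^2|H_1-H'_1|,
\]
where the mixed point $(H_1,\xi_3')$ stays in $\mathcal Q$ because $\mathcal Q$ is a cube. So the $(H_1,\xi_3)$ with $(H_1,\psi_2)$ in a given ball form a set of diameter at most $C\varrho$ in $\mathbb R^{2s+1}$. At most $C\varrho^{-2s}(\varrho2^T)^{2s+1}=C\varrho2^{(2s+1)T}$ such $T$-bit points occur, each with at most $C\kappa2^T$ values of $\xi_2$ by \eqref{eq:slab}. Summing over the other $4s-2$ coordinates, the event has at most $C\varrho\kappa2^{6sT}$ members, a fraction at most $C\kappa^\lambda$.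

Finitely many exponents $\lambda$ occur, depending only on $k$. With the smallest one, the total fraction is at most $\operatorname{poly}(T)2^{-\lambda T/2}\to0$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection*{The choice of $P$}
Take a uniform random pair of a $T$-bit mask vector $r$ and $H\in\mathcal H_T$. The conclusion of Proposition~\ref{prop:blind} fails with probability at most $\operatorname{poly}(T)2^{-T}$, and (B1)--(B3) fail with probability tending to $0$. So for $T$ large there is a pair for which all of them hold. Fix it, and write $\Pi=\Pi(H)$, $\varphi_\flat=\varphi_\flat(H)$. By (B2) the pair is suitable, so Section~\ref{sec:config} applies. By (F2), (B1) holds with any $y\in S^\sharp$ in place of $y^0$. Put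
\[
P=P(y^0,\varphi_\flat),\qquad(a,b,c)=(E_1,E_2,O).
\]
For $(y,\varphi)\in\mathcal R$ let $\mathcal T(y,\varphi)$ be the set of chirotopes on $X\sqcup\{1,\dots,k\}$ realizable on top of $P(y,\varphi)$. By Lemma~\ref{lem:chart}, where the $q_i$ may be scaled to unit length, $\omega\in\mathcal T(y,\varphi)$ if and only if $\omega|_X=\chi_0$ and $\varphi\in\mathcal E_\omega(p^\sigma(y))$.

\subsection*{Step A: $\mathcal T(y,\varphi)$ is the same for all $(y,\varphi)\in S^\sharp\times\Pi$}
For fixed $y$, the triangle $\Pi$ is open, connected and disjoint from all walls of $p(y)$, so $\mathcal T(y,\varphi)=\mathcal T(y,\varphi_\flat)$ by Proposition~\ref{prop:walls}(ii). For $y,y'\in S^\sharp$ the families of visible numbers have the same $(m,F)$-type and the same $H$. By (F4), vectors $q_i$ that witness $\omega\in\mathcal T(y,\varphi_\flat)$ yield vectors $q'_i$ that witness $\omega\in\mathcal T(y',\varphi_\flat)$, since the signs $\sigma_x$ are the same. So $\mathcal T(y,\varphi_\flat)=\mathcal T(y',\varphi_\flat)$.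

\subsection*{Step B: every $Q\in[P]_k^{abc}$ is $P(y,\varphi)$ with $(y,\varphi)\in S^\sharp\times\Pi$}
Since $[P]_k\subset[P]_0$, Proposition~\ref{prop:real} gives $Q=P(y,\varphi)$ with $(y,\varphi)\in\mathcal R$. Fix $j\in\{1,2,3\}$. The numbers $\varphi_\flat(z_j^{(i)})$ are nonzero, by (B3) for $i<k$ and by (G3) for $i=k$; let $\epsilon_i$ be their signs, so $\epsilon_k=\eta_j$. The vectors $q_i=\epsilon_iz_j^{(i)}$, $1\le i\le k$, satisfy $\varphi_\flat(q_i)>0$ and define a chirotope $\omega_j\in\mathcal T(y^0,\varphi_\flat)$. As $Q\in[P]_k$, there are $q'_1,\dots,q'_k$ with $\varphi(q'_i)>0$ that realize $\omega_j$ together with $p^\sigma(y)$. The vectors $e_1,e_2,e_3$ and $h_{j,i}$ are the same for $y$ and $y^0$.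

We show by induction that $q'_i$ is a positive multiple of $q_i$. We have $[q_1,h_{j,1},h_{j,2}]=[q_1,h_{j,3},h_{j,4}]=0$, so $q'_1$ is orthogonal to $h_{j,1}\times h_{j,2}$ and $h_{j,3}\times h_{j,4}$. These are independent because $z_j^{(1)}\ne0$, so $q'_1$ is a multiple of $q_1$. For $i\ge2$ we have $[q_i,q_{i-1},h_{j,3i-1}]=[q_i,h_{j,3i},h_{j,3i+1}]=0$. By induction $q'_i$ is orthogonal to $z_j^{(i-1)}\times h_{j,3i-1}$ and $h_{j,3i}\times h_{j,3i+1}$, which are independent because $z_j^{(i)}\neq0$, so $q'_i$ is a multiple of $q_i$. In each case some coordinate of $q_i$ is nonzero, and it is a determinant of $q_i$ with two of $e_1,e_2,e_3$, whose sign $\omega_j$ records; so the multiple is positive. For $i=k$ we get $\eta_j\varphi(z_j)>0$. This holds for $j=1,2,3$, so $\varphi\in\Pi$ by (G3).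

\subsection*{Part (1)}
By Step A, $P(y,\varphi)\in[P]_k^{abc}$ for all $(y,\varphi)\in S^\sharp\times\Pi$, and by Step B there are no other members. By Proposition~\ref{prop:real}, $[P]_k^{abc}$ is rationally equivalent to $S^\sharp\times\Pi$, hence to $S\times\Pi$. The vertices of $\Pi$ are rational because $H$ is, and a rational affine bijection $\Pi\to\Delta$ gives a rational equivalence with $S\times\Delta$. The projection $S\times\Delta\to S$ is a stable projection, defined by the three inequalities $u>0$, $v>0$, $1-u-v>0$ with constant coefficients. By Step A all normalized members of $[P]_k$ have the same realizable chirotopes of size $|X|+k$, and a direct affine map does not change them.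

\subsection*{Part (2)}
By Proposition~\ref{prop:real}, $[P]_0^{abc}$ is rationally equivalent to
\[
\mathcal R=\{(y,u,v):\ y\in S^\sharp,\ \ \sigma_x\bigl(u\,(p_x(y))_1+v\,(p_x(y))_2+(p_x(y))_3\bigr)>0\ \text{ for all }x\in X\}.
\]
The inequalities are affine in $(u,v)$, and their coefficients are polynomials in $y$ over $\mathbb Q$, or over $\mathbb Z$ after clearing denominators. Every fiber over $S^\sharp$ contains $\Pi\ne\emptyset$, so $\mathcal R\to S^\sharp$ is a stable projection. Since $S^\sharp$ is rationally equivalent to $S$, the set $[P]_0^{abc}$ is stably equivalent to $S$. This completes the proof of Theorem~\ref{thm:main}. \qed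

\begin{thebibliography}{9}

\bibitem{BCR}
Bochnak, Coste and Roy, \emph{Real Algebraic Geometry}.

\bibitem{GP}
Xavier Goaoc and Arnau Padrol, \emph{An asymptotic rigidity property from the realizability of chirotope extensions}, arXiv:2505.14189 (2025).

\end{thebibliography}
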